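# Post-Lie products on perfect Lie algebras and the dimension of the Levi subalgebra

All Lie algebras are finite-dimensional over $\mathbb C$.

## 1. Do two brackets joined by a post-Lie product share their Levi part?

Put two Lie brackets on one vector space and connect them by a third bilinear product that is compatible with both. How different can the two Lie algebras be? A first guess is that their semisimple parts have the same size. To test this we need the definitions.

**Definition (PA-structure).** Let $\mathfrak g=(V,[\,,])$ and $\mathfrak n=(V,\{\,,\})$ be two Lie algebra structures on the same vector space $V$. A *post-Lie algebra structure* (PA-structure) on the pair $(\mathfrak g,\mathfrak n)$ is a bilinear product $x\cdot y$ on $V$ such that for all $x,y,z\in V$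
$$x\cdot y-y\cdot x=[x,y]-\{x,y\},\tag{1}$$
$$[x,y]\cdot z=x\cdot(y\cdot z)-y\cdot(x\cdot z),\tag{2}$$
$$x\cdot\{y,z\}=\{x\cdot y,z\}+\{y,x\cdot z\}.\tag{3}$$

Write $L(x)y=x\cdot y$ and $d=\dim V$. Axiom (2) says that $L:\mathfrak g\to\mathfrak{gl}(V)$ is a Lie algebra homomorphism. Axiom (3) says that every $L(x)$ is a derivation of $\mathfrak n$. Axiom (1) compares the two brackets.

**Levi subalgebras.** Every Lie algebra is $\mathfrak h=\mathfrak s_{\mathfrak h}\ltimes\operatorname{rad}\mathfrak h$, where $\operatorname{rad}\mathfrak h$ is the largest solvable ideal and $\mathfrak s_{\mathfrak h}$ is a semisimple subalgebra, called a Levi subalgebra. It is unique up to isomorphism, being isomorphic to $\mathfrak h/\operatorname{rad}\mathfrak h$. The zero algebra counts as semisimple.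

**Definition (perfect, unimodular).** A Lie algebra $\mathfrak g$ is *perfect* if $\mathfrak g=[\mathfrak g,\mathfrak g]$, and *unimodular* if $\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)=0$ for all $x$.

Semisimple Lie algebras are perfect. A perfect one that is not semisimple is $\mathfrak{sl}_2\ltimes\mathbb C^2$, with bracket $[(A,v),(B,w)]=([A,B],Aw-Bv)$: the part $\mathfrak{sl}_2$ is perfect, and the vectors $Aw$ span $\mathbb C^2$. Perfect, nilpotent and reductive Lie algebras are unimodular: $\operatorname{tr}\operatorname{ad}$ vanishes on brackets, $\operatorname{ad}(x)$ is nilpotent if $\mathfrak g$ is nilpotent, and a reductive algebra is a center (where $\operatorname{ad}=0$) plus a semisimple, hence perfect, ideal.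

Now the guess: *if $(\mathfrak g,\mathfrak n)$ admits a PA-structure, then $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}$.*

**Example A (zero product).** If $x\cdot y=0$, then (2) and (3) are empty and (1) says $[\,,]=\{\,,\}$. So $\mathfrak g=\mathfrak n$, and the guess holds.

**Example B (matrix product).** Let $V=M_m(\mathbb C)$ with $m\ge1$, let $\mathfrak g=\mathfrak{gl}_m(\mathbb C)$, let $\mathfrak n$ be abelian, and let $x\cdot y=xy$. Axiom (1) is $xy-yx=[x,y]$, axiom (2) is associativity, and (3) reads $0=0$. Here $\dim\mathfrak s_{\mathfrak g}=m^2-1$ and $\dim\mathfrak s_{\mathfrak n}=0$. For $m\ge2$ the guess is false.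

**Example C (a Borel subalgebra and its opposite).** Let $\mathfrak n\ne0$ be semisimple and $\mathfrak n=\mathfrak b\dotplus\mathfrak u$ as a vector space, with $\mathfrak b$ a Borel subalgebra and $\mathfrak u$ the opposite maximal nilpotent subalgebra. Write $x=x_b+x_u$ and put $x\cdot y=-\{x_u,y\}$. Define $[\,,]$ by (1):
$$[x,y]=\{x,y\}-\{x_u,y\}+\{y_u,x\}=\{x_b,y\}-\{x,y_u\}=\{x_b,y_b\}-\{x_u,y_u\}.$$
So $\mathfrak g\cong\mathfrak b\oplus\mathfrak u^{\mathrm{op}}$, where $\mathfrak u^{\mathrm{op}}$ is $\mathfrak u$ with the negative bracket; this is a solvable Lie algebra. Axiom (3) holds because $L(x)=-\operatorname{ad}_{\mathfrak n}(x_u)$ is a derivation, and (2) holds because the $\mathfrak u$-component of $[x,y]$ is $-\{x_u,y_u\}$, so that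
$$L([x,y])=\operatorname{ad}_{\mathfrak n}\{x_u,y_u\}=[\operatorname{ad}_{\mathfrak n}x_u,\operatorname{ad}_{\mathfrak n}y_u]=[L(x),L(y)].$$
Here $\dim\mathfrak s_{\mathfrak g}=0$ and $\dim\mathfrak s_{\mathfrak n}=\dim\mathfrak n$. The guess fails in the other direction.

**Example D (untwisting a semidirect product).** Let $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ be any Levi decomposition, and let $\mathfrak n=\mathfrak s\oplus\mathfrak r$ be the direct sum of Lie algebras on the same space. Write $x=x_s+x_r$ and put $x\cdot y=[x_s,y_r]$. For (1),
$$x\cdot y-y\cdot x=[x_s,y_r]+[x_r,y_s]=[x,y]-[x_s,y_s]-[x_r,y_r]=[x,y]-\{x,y\}.$$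
For (3), $L(x)$ is $0$ on $\mathfrak s$ and is $\operatorname{ad}(x_s)|_{\mathfrak r}$ on $\mathfrak r$. It is a derivation on each summand and preserves both, so it is a derivation of the direct sum $\mathfrak n$. For (2), the $\mathfrak s$-component of $[x,y]$ is $[x_s,y_s]$, so $L([x,y])$ is $0$ on $\mathfrak s$ and $\operatorname{ad}([x_s,y_s])|_{\mathfrak r}$ on $\mathfrak r$, which is $[L(x),L(y)]$. Here the Levi parts agree. With $\mathfrak s=\mathfrak{sl}_2$ and $\mathfrak r=\mathbb C^2$ this is a PA-structure on $(\mathfrak{sl}_2\ltimes\mathbb C^2,\ \mathfrak{sl}_2\oplus\mathbb C^2)$, with $\mathfrak g$ perfect and not semisimple.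

So the guess is false in general. Compare two linear forms on $\mathfrak g$, namely $\operatorname{tr}L$ and $\operatorname{tr}\operatorname{ad}_{\mathfrak g}$. In Example B, $\operatorname{tr}L(x)=m\operatorname{tr}x$, while $\operatorname{tr}\operatorname{ad}_{\mathfrak g}=0$. In Example C, $\operatorname{tr}L=0$ because $L(x)$ is an inner derivation of a semisimple algebra. But if $h$ is the element of the Cartan subalgebra on which every simple root of $\mathfrak b$ takes the value $1$, then $\operatorname{tr}\operatorname{ad}_{\mathfrak g}(h)$ is the sum of the heights of the positive roots, which is positive. In both failures the two traces differ. When they agree, the guess turns out to be right.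

## 2. The trace condition and the five theorems

The problem comes from Dietrich Burde, Karel Dekimpe and Mina Monadjem, "Post-Lie algebra structures for perfect Lie algebras", arXiv:2311.08985 (2023).

**Conjecture.** Let $\mathfrak g$ be perfect non-semisimple, and let $\mathfrak n$ be either nilpotent, simple, or semisimple. Then there do not exist post-Lie algebra structures on $(\mathfrak g,\mathfrak n)$.

It is true in all three cases. Let $G,N$ denote the simply connected (in particular connected) complex Lie groups with Lie algebras $\mathfrak g,\mathfrak n$.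

**Theorem 1.** Let $x\cdot y$ be a PA-structure on $(\mathfrak g,\mathfrak n)$ such that
$$\operatorname{tr}L(x)=\operatorname{tr}\operatorname{ad}_{\mathfrak g}(x)\quad\text{for all }x\in V.\tag{4}$$
(This holds automatically if $\mathfrak g$ is perfect.) Then $G$ and $N$ are biholomorphic, and $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}$.

**Theorem 2 (the conjecture).** Let $\mathfrak g$ be perfect.
(a) If $\mathfrak n$ is solvable (in particular nilpotent or abelian) and $V\ne0$, there is no PA-structure on $(\mathfrak g,\mathfrak n)$.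
(b) If $\mathfrak n$ is semisimple (in particular simple) and $\mathfrak g$ is not semisimple, there is no PA-structure on $(\mathfrak g,\mathfrak n)$.

The remark in parentheses in Theorem 1 is immediate: $L$ and $\operatorname{ad}_{\mathfrak g}$ are homomorphisms from $\mathfrak g$ to $\mathfrak{gl}(V)$, so $\operatorname{tr}L$ and $\operatorname{tr}\operatorname{ad}_{\mathfrak g}$ vanish on $[\mathfrak g,\mathfrak g]=\mathfrak g$. Both sides of (4) are $0$.

Three further theorems use or refine Theorem 1. Theorems 3 and 5, and the isomorphism statement in Theorem 4, rest on one published result, quoted in Section 10.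

**Theorem 3.** Under (4), in particular whenever $\mathfrak g$ is perfect and $\mathfrak n$ is arbitrary, a PA-structure on $(\mathfrak g,\mathfrak n)$ forces $\mathfrak s_{\mathfrak g}\cong\mathfrak s_{\mathfrak n}$.

**Theorem 4.** Let $\mathfrak n$ be semisimple and $\mathfrak g$ unimodular. If $(\mathfrak g,\mathfrak n)$ admits a PA-structure, then $\mathfrak g$ is semisimple and $\mathfrak g\cong\mathfrak n$. Conversely, if $\mathfrak g\cong\mathfrak n$, then after identifying them by an isomorphism, $x\cdot y=0$ is a PA-structure.

**Theorem 5.** For $\mathfrak s\ne0$ semisimple, let $m(\mathfrak s)\ge2$ be the least dimension of a nontrivial simple $\mathfrak s$-module. If $\mathfrak g$ is perfect non-semisimple and $(\mathfrak g,\mathfrak n)$ admits a PA-structure, then $\mathfrak s_{\mathfrak n}\ne0$ and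
$$\dim\operatorname{rad}(\mathfrak n)\ge m(\mathfrak s_{\mathfrak n}).$$
This is sharp: for every semisimple $\mathfrak s\ne0$ equality occurs with $\mathfrak n=\mathfrak s\oplus\mathbb C^{m(\mathfrak s)}$ and a suitable perfect non-semisimple $\mathfrak g$.

Example B shows that "perfect" cannot be weakened to "reductive" or "unimodular" in Theorem 2(a). Example C shows that unimodularity cannot be dropped in Theorem 4. Example D shows that the conjecture fails once "semisimple" is relaxed to "reductive" for $\mathfrak n$: take $\mathfrak g=\mathfrak{sl}_2\ltimes\mathbb C^2$ and $\mathfrak n=\mathfrak{sl}_2\oplus\mathbb C^2$.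

## 3. Semisimple $\mathfrak n$ by algebra alone: factorizations $\mathfrak n=\mathfrak h_1+\mathfrak h_2$

For $\mathfrak g=\mathfrak{sl}_2\ltimes\mathbb C^2$ part (b) is trivial: no semisimple Lie algebra has dimension $5$, since the simple ones have dimension $3$ or at least $8$. What would one do for larger $\mathfrak g$?

Let $\mathfrak n$ be semisimple. Then $\operatorname{Der}(\mathfrak n)=\operatorname{ad}(\mathfrak n)$ and $\mathfrak n$ has zero center, so $L(x)=\operatorname{ad}_{\mathfrak n}(\varphi(x))$ for a unique linear map $\varphi:V\to V$. By (2), $\varphi:\mathfrak g\to\mathfrak n$ is a homomorphism. Put $\psi=\mathrm{id}+\varphi$. Since $\{\varphi(x),y\}=x\cdot y$ and $\{x,\varphi(y)\}=-y\cdot x$,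
$$\{\psi(x),\psi(y)\}=\{x,y\}+x\cdot y-y\cdot x+\varphi([x,y])=[x,y]+\varphi([x,y])=\psi([x,y]),$$
so $\psi$ is a homomorphism too. As $x=\psi(x)-\varphi(x)$, we get
$$\mathfrak n=\mathfrak h_1+\mathfrak h_2,\qquad \mathfrak h_1=\psi(\mathfrak g),\quad \mathfrak h_2=\varphi(\mathfrak g),\qquad \ker\varphi\cap\ker\psi=0.$$
(In Example C, $\psi(x)=x_b$ and $\varphi(x)=-x_u$.) If $\varphi$ or $\psi$ is injective, it is an isomorphism $\mathfrak g\cong\mathfrak n$ by dimension. So if $\mathfrak g$ is perfect and not semisimple, $\mathfrak n$ is a sum of two *proper perfect* subalgebras. One would like this to be absurd, at least for $\mathfrak n$ simple.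

It is not. Take $\mathfrak n=\mathfrak{sl}_4$, $\mathfrak{sp}_4=\{J^{-1}S: S\text{ symmetric}\}$ with $J$ the standard invertible skew-symmetric matrix, and $\mathfrak h=\{Y\in\mathfrak{sl}_4:Ye_1=0\}$. Given $Z\in\mathfrak{sl}_4$, choose a symmetric $S$ whose first column is $JZe_1$. Then $X=J^{-1}S\in\mathfrak{sp}_4$ satisfies $Xe_1=Ze_1$, so $Z-X\in\mathfrak h$. Thus $\mathfrak{sl}_4=\mathfrak{sp}_4+\mathfrak h$. The elements of $\mathfrak h$ are $\begin{pmatrix}0&u\\0&B\end{pmatrix}$ with $B\in\mathfrak{sl}_3$ and $u$ a row vector, with bracket $(uB'-u'B,[B,B'])$. So $\mathfrak h\cong\mathfrak{sl}_3\ltimes\mathbb C^3$ with a nontrivial simple module, and $\mathfrak h$ is perfect and not semisimple.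

This particular factorization does not come from a PA-structure, but for a reason of its own. The kernels of the two maps of the $15$-dimensional $\mathfrak g$ onto $\mathfrak{sp}_4$ (dimension $10$) and onto $\mathfrak h$ (dimension $11$) have dimensions $5$ and $4$. The kernel of dimension $4$ would map injectively onto an ideal of the simple algebra $\mathfrak{sp}_4$, which is impossible. To go on this way one would have to treat the possible factorizations one at a time. We leave this road. It also says nothing about nilpotent $\mathfrak n$.

## 4. Abelian $\mathfrak n$: the polynomial $\det(1+R(p))$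

Go to the other extreme: let $\mathfrak n$ be abelian and $\mathfrak g$ perfect and nonzero. Put $R(p)x=x\cdot p$. By (1), $x\cdot y-y\cdot x=[x,y]$, and this together with (2) says exactly that $x\mapsto(x,L(x))$ is a homomorphism from $\mathfrak g$ to the Lie algebra of affine maps of $V$. So $G$ acts on $V$ by affine maps $g\cdot p=\varphi_g p+a_g$, and the velocity at $p$ in the direction $x$ is
$$\xi_x(p)=x+x\cdot p=M_p\,x,\qquad M_p=1+R(p).$$
Consider the polynomial $f(p)=\det M_p$, for which $f(0)=1$. From $g\exp(tx)p=\exp(t\operatorname{Ad}(g)x)\,gp$ we get, differentiating at $t=0$, that $\varphi_gM_p=M_{gp}\operatorname{Ad}(g)$. Taking determinants,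
$$f(gp)=\det(\varphi_g)\det(\operatorname{Ad}(g))^{-1}f(p).$$
The factor is a character of the connected group $G$ with differential $\operatorname{tr}L-\operatorname{tr}\operatorname{ad}_{\mathfrak g}=0$, so it is $1$, and $f$ is $G$-invariant. Since $M_0=1$, the orbit of $0$ contains an open set; on it $f=1$, so the polynomial $f$ is identically $1$.

On the other hand, $f$ must have a zero. Let $\mathfrak s=\mathfrak s_{\mathfrak g}$, which is nonzero because a solvable perfect Lie algebra is $0$. The inclusion $c:\mathfrak s\to V$, $c(x)=x$, satisfies $c([x,y])=L(x)c(y)-L(y)c(x)$; it is a $1$-cocycle for the $\mathfrak s$-module $V$. By Whitehead's lemma there is $q\in V$ with $x=L(x)q$ for all $x\in\mathfrak s$. At $p=-q$ we get $\xi_x(p)=x+x\cdot p=0$ for all $x\in\mathfrak s$, so $f(p)=0$. This is a contradiction, so there is no PA-structure.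

In Example B, $M_p$ is right multiplication by $1+p$ on $M_m(\mathbb C)$, so $f(p)=\det(1+p)^m$; it is not constant, and indeed (4) fails there.

What survives for general $\mathfrak n$? The first half rests on an action of $G$ and a determinant, and can be hoped for on the group $N$ in place of $V$. The second half does not survive: it says that a semisimple group acting affinely has a fixed point. For $\mathfrak g=\mathfrak n=\mathfrak{sl}_2$ and $x\cdot y=0$, the action will be that of $SL_2(\mathbb C)$ on itself by left translations, which has no fixed point. The replacement is this. The constancy of $f$ will give more than a nowhere-zero function: it will give a biholomorphic map $G\to N$. The dimension of the Levi subalgebra can then be read off from the topology of the group.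

## 5. The affine action of $G$ on $N$

From here until the end of Section 8 we assume (4); $\mathfrak n$ is arbitrary.

**Step 1. Construct a holomorphic action of $G$ on $N$ whose velocity map at $e$ is the identity of $V$.** Let $\mathfrak a=\mathfrak n\rtimes\operatorname{Der}(\mathfrak n)$, with bracket
$$[(x,D),(y,E)]=(\{x,y\}+Dy-Ex,\ [D,E]).$$
By (3), $L(x)\in\operatorname{Der}(\mathfrak n)$, so we may define $\rho:\mathfrak g\to\mathfrak a$ by $\rho(x)=(x,L(x))$. By (1) in the first entry and (2) in the second,
$$[\rho(x),\rho(y)]=(\{x,y\}+x\cdot y-y\cdot x,\ [L(x),L(y)])=([x,y],L([x,y]))=\rho([x,y]).$$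
So $\rho$ is a homomorphism of complex Lie algebras.

Next, a group for $\mathfrak a$. Since $N$ is simply connected, differentiation at $e$ identifies $\operatorname{Aut}(N)$ with $\operatorname{Aut}(\mathfrak n)$. The latter is a closed subgroup of $GL(V)$ given by polynomial equations; it is a complex Lie group with Lie algebra $\operatorname{Der}(\mathfrak n)$. It acts holomorphically on $N$. To see this near $(\varphi_0,p_0)$, write $p_0=\exp y_1\cdots\exp y_k$, which is possible because $N$ is connected, and use $x\mapsto p_0\exp x$ ($x$ small) as a chart near $p_0$. Then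
$$\varphi(p_0\exp x)=\exp(\varphi y_1)\cdots\exp(\varphi y_k)\exp(\varphi x),$$
which is holomorphic in $(\varphi,x)$.

So $A=N\rtimes\operatorname{Aut}(\mathfrak n)$, with product $(a,\varphi)(b,\psi)=(a\,\varphi(b),\varphi\psi)$, is a complex Lie group. Its Lie algebra is $\mathfrak a$: the brackets inside each factor are clear, and conjugating $\exp(sy)\in N$ by $e^{tD}\in\operatorname{Aut}(\mathfrak n)$ gives $\exp(s\,e^{tD}y)$, whence $[(0,D),(y,0)]=(Dy,0)$. The group $A$ acts holomorphically on $N$ by
$$(a,\varphi)\cdot p=a\,\varphi(p).$$
Since $G$ is simply connected, $\rho$ integrates to a holomorphic homomorphism $G\to A$. Write $g\mapsto(a_g,\varphi_g)$. Through it $G$ acts holomorphically on $N$. For $x\in\mathfrak g$ and $p\in N$ put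
$$\xi_x(p)=\tfrac{d}{dt}\Big|_{t=0}\exp(tx)\cdot p\in T_pN.$$
This is the differential at $1$ of $g\mapsto g\cdot p$ applied to $x$, so it is linear in $x$; and $\xi_x$ is a holomorphic vector field.

Finally, the velocity at $e$. The one-parameter group generated by $\rho(x)$ has the form $(a(t),e^{tL(x)})$ with $a(0)=e$ and $a'(0)=x$. It maps $e$ to $a(t)\,e^{tL(x)}(e)=a(t)$, because automorphisms fix $e$. Hence
$$\xi_x(e)=x,\tag{5}$$
and $x\mapsto\xi_x(e)$ is a linear isomorphism $\mathfrak g\to T_eN$, namely the identity of $V$.

Let us see the action in the examples.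

* In Example B, $N=V$ and $\xi_x(p)=x+xp$. With $\bar g$ the image of $g$ in $GL_m(\mathbb C)$, the action is $1+g\cdot p=\bar g(1+p)$.
* In Example C with $\mathfrak n=\mathfrak{sl}_2$ we have $N=SL_2(\mathbb C)$. The derivation $-\operatorname{ad}x_u$ generates conjugation by $\exp(-tx_u)$, so $\xi_x(p)=xp-x_up+px_u=x_bp+px_u$. The group acts by $p\mapsto bpu$ with $b$ upper triangular in $SL_2(\mathbb C)$ and $u$ lower unitriangular.
* In Example D with $\mathfrak{sl}_2$ and $\mathbb C^2$ we have $N=SL_2(\mathbb C)\times\mathbb C^2$ and $\xi_x(p,q)=(x_sp,\ x_r+x_sq)$. The group $G=SL_2(\mathbb C)\ltimes\mathbb C^2$ acts by $(g,v)\cdot(p,q)=(gp,\ v+gq)$.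

## 6. The volume of the frame $\xi_{x_1},\dots,\xi_{x_d}$

**Step 2. Build a holomorphic function on $N$ that detects whether the $\xi_x(p)$ span $T_pN$, and show that it is $G$-invariant.** Let $\omega\ne0$ be a left-invariant holomorphic $d$-form on $N$, and write $\lambda_a$ for left translation by $a$. First we compute how $G$ moves $\omega$. For $\varphi\in\operatorname{Aut}(N)$ we have $\varphi\circ\lambda_a=\lambda_{\varphi(a)}\circ\varphi$, so
$$\lambda_a^*\varphi^*\omega=(\varphi\circ\lambda_a)^*\omega=(\lambda_{\varphi(a)}\circ\varphi)^*\omega=\varphi^*\lambda_{\varphi(a)}^*\omega=\varphi^*\omega .$$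
Thus $\varphi^*\omega$ is left-invariant, and comparing at $e$ gives $\varphi^*\omega=\det(\varphi)\,\omega$, where $\varphi$ is regarded as an element of $\operatorname{Aut}(\mathfrak n)\subset GL(V)$. An element $g\in G$ acts as $\lambda_{a_g}\circ\varphi_g$, so
$$g^*\omega=\varphi_g^*\lambda_{a_g}^*\omega=\chi(g)\,\omega,\qquad \chi(g)=\det\varphi_g .$$
Here $\chi:G\to\mathbb C^*$ is a homomorphism, and $d\chi(x)=\operatorname{tr}L(x)$ because $\varphi_{\exp(tx)}=e^{tL(x)}$.

Fix a basis $x_1,\dots,x_d$ of $\mathfrak g$ and put
$$f(p)=\omega_p\big(\xi_{x_1}(p),\dots,\xi_{x_d}(p)\big),\qquad p\in N .$$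
This is a holomorphic function on $N$. It is nonzero at $p$ exactly when the $\xi_x(p)$ span $T_pN$. By (5), $f(e)\ne0$.

Differentiating $g\exp(tx)p=\exp(t\operatorname{Ad}(g)x)\,gp$ at $t=0$ gives $dg(\xi_x(p))=\xi_{\operatorname{Ad}(g)x}(gp)$, that is, $\xi_x(gp)=dg\,\xi_{\operatorname{Ad}(g^{-1})x}(p)$. Hence
$$f(gp)=\omega_{gp}\big(dg\,\xi_{\operatorname{Ad}(g^{-1})x_1}(p),\dots,dg\,\xi_{\operatorname{Ad}(g^{-1})x_d}(p)\big)=\chi(g)\,\omega_p\big(\xi_{\operatorname{Ad}(g^{-1})x_1}(p),\dots,\xi_{\operatorname{Ad}(g^{-1})x_d}(p)\big).$$
The map $(y_1,\dots,y_d)\mapsto\omega_p(\xi_{y_1}(p),\dots,\xi_{y_d}(p))$ is an alternating $d$-form on the $d$-dimensional space $\mathfrak g$, so applying $\operatorname{Ad}(g^{-1})$ to all arguments multiplies it by $\det\operatorname{Ad}(g^{-1})$. Therefore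
$$f(gp)=\chi(g)\,\det(\operatorname{Ad}(g))^{-1}f(p).\tag{6}$$
The character $\chi\cdot\det(\operatorname{Ad})^{-1}$ of the connected group $G$ has differential $\operatorname{tr}L-\operatorname{tr}\operatorname{ad}_{\mathfrak g}$, which is $0$ by (4). So it is trivial, and
$$f(gp)=f(p)\qquad\text{for all }g\in G,\ p\in N.\tag{7}$$

It is worth computing $f$ in the three examples above. Normalize $\omega$ by $\omega_e(x_1,\dots,x_d)=1$; then $f(p)$ is the determinant of the endomorphism $x\mapsto (d\lambda_p)^{-1}\xi_x(p)$ of $V$.

*Example B.* As in Section 4, $f(p)=\det(1+p)^m$. It vanishes where $1+p$ is singular, and the orbit of $0$ is $\{p:\det(1+p)\ne0\}$. Rule (6) reads $f(gp)=\det(\bar g)^mf(p)$.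

*Example C, $\mathfrak n=\mathfrak{sl}_2$.* Let $p=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$, and let $E,H,F$ be the usual basis, so $\mathfrak b=\langle H,E\rangle$ and $\mathfrak u=\langle F\rangle$. The endomorphism is $x\mapsto p^{-1}x_bp+x_u$. It fixes $F$, so we only need $p^{-1}Hp$ and $p^{-1}Ep$ modulo $F$:
$$p^{-1}Hp\equiv(\alpha\delta+\beta\gamma)H+2\beta\delta E,\qquad p^{-1}Ep\equiv\gamma\delta H+\delta^2E .$$
So $f(p)=(\alpha\delta+\beta\gamma)\delta^2-2\beta\gamma\delta^2=\delta^2(\alpha\delta-\beta\gamma)=\delta^2$. This is $1$ at $e$ and vanishes where $\delta=0$. For $b$ with diagonal entries $a,a^{-1}$, the map $p\mapsto bpu$ turns $\delta$ into $a^{-1}\delta$. This fits (6), with $\chi=1$ and $\det\operatorname{Ad}=a^2$.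

*Example D, $\mathfrak{sl}_2$ and $\mathbb C^2$.* The endomorphism at $(p,q)$ is $x\mapsto(p^{-1}x_sp,\ x_r+x_sq)$. It is block triangular with blocks $\operatorname{Ad}(p^{-1})$ on $\mathfrak{sl}_2$ and the identity on $\mathbb C^2$, so $f\equiv1$.

## 7. From an open orbit to a biholomorphic map $G\to N$

**Step 3. Use the identity theorem to show that $G$ acts simply transitively on $N$.** Let $\pi:G\to N$, $\pi(g)=g\cdot e$. By (5) its differential at $1$ is bijective, so by the inverse function theorem the orbit $G\cdot e$ contains a nonempty open subset of $N$. By (7), $f=f(e)$ on that subset. Since $f$ is holomorphic and $N$ is a connected complex manifold, the identity theorem gives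
$$f\equiv f(e)\ne0\quad\text{on }N.$$

Hence for every $p\in N$ the vectors $\xi_x(p)$, $x\in\mathfrak g$, form all of $T_pN$. So $g\mapsto g\cdot p$ has bijective differential at $1$. The orbit of $p$ therefore contains a neighborhood of $p$, and this holds for every point of the orbit, so every orbit is open. The orbits partition the connected space $N$ into open sets, so there is only one: $G$ acts transitively, and $\pi$ is surjective.

It remains to show that $\pi$ is injective. Because $\pi(gh)=g\cdot\pi(h)$, the differential of $\pi$ is bijective at every point, so $\pi$ is a local biholomorphism. The stabilizer $\Gamma$ of $e$ is a closed subgroup; since $\pi$ is injective near $1$, $\Gamma$ is discrete. So $G\to G/\Gamma$ is a covering. The induced map $G/\Gamma\to N$ is bijective and a local homeomorphism, hence a homeomorphism. So $\pi$ is a covering of the simply connected space $N$ by the connected space $G$. Such a covering has one sheet, so $\pi$ is bijective. A bijective local biholomorphism is biholomorphic, and $G$ and $N$ are biholomorphic.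

## 8. Reading $\dim\mathfrak s$ from the top rational homology

**Step 4. Recover the dimension of the Levi subalgebra from the homotopy type of the group.** Let $H$ be a simply connected complex Lie group with Lie algebra $\mathfrak h=\mathfrak s_{\mathfrak h}\ltimes\operatorname{rad}\mathfrak h$. We claim
$$\max\{j:H_j(H;\mathbb Q)\ne0\}=\dim_{\mathbb C}\mathfrak s_{\mathfrak h}.\tag{8}$$

Let $S$ and $R$ be the simply connected groups of $\mathfrak s_{\mathfrak h}$ and $\operatorname{rad}\mathfrak h$. The action of $\mathfrak s_{\mathfrak h}$ on $\operatorname{rad}\mathfrak h$ by derivations integrates to an action of $S$ on $R$ by automorphisms. The group $S\ltimes R$ is simply connected with Lie algebra $\mathfrak h$, so $H\cong S\ltimes R$. As a manifold $H$ is $S\times R$. A simply connected solvable Lie group is diffeomorphic to a Euclidean space, so $H$ is homotopy equivalent to $S$.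

Let $\mathfrak k$ be a compact real form of $\mathfrak s_{\mathfrak h}$, and $K\subset S$ the connected subgroup with Lie algebra $\mathfrak k$. By Weyl's theorem, a connected Lie group with compact semisimple Lie algebra is compact, so $K$ is compact. By the Cartan decomposition the map $K\times i\mathfrak k\to S$, $(k,Y)\mapsto k\exp Y$, is a diffeomorphism. So $S$, and hence $H$, is homotopy equivalent to $K$.

Finally, $K$ is a compact connected manifold with $\dim_{\mathbb R}K=\dim_{\mathbb R}\mathfrak k=\dim_{\mathbb C}\mathfrak s_{\mathfrak h}$. It is orientable, since left translation of a basis of $\mathfrak k$ trivializes its tangent bundle. The rational homology of a closed connected orientable manifold is $\mathbb Q$ in the top degree and $0$ above it. This proves (8). (If $\mathfrak s_{\mathfrak h}=0$, then $K$ is a point.)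

The left side of (8) is a homotopy invariant. By Step 3 the groups $G$ and $N$ are homeomorphic, so (8) gives $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}$. This completes the proof of Theorem 1. $\blacksquare$

## 9. Perfect $\mathfrak g$ against solvable or semisimple $\mathfrak n$

*Proof of Theorem 2.* Let $\mathfrak g$ be perfect and suppose that a PA-structure on $(\mathfrak g,\mathfrak n)$ exists. Then (4) holds and Theorem 1 applies.

(a) If $\mathfrak n$ is solvable, then $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}=0$, so $\mathfrak g$ is solvable. A nonzero solvable Lie algebra is strictly larger than its derived algebra, so a solvable perfect Lie algebra is $0$. This contradicts $V\ne0$.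

(b) If $\mathfrak n$ is semisimple, then $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}=\dim\mathfrak n=\dim V=\dim\mathfrak g$, so $\mathfrak g=\mathfrak s_{\mathfrak g}$ is semisimple, contrary to the hypothesis. $\blacksquare$

A perfect non-semisimple $\mathfrak g$ is nonzero, so (a) covers the nilpotent case of the conjecture; (b) covers the simple and the semisimple case.

## 10. Isomorphic Levi subalgebras

Step 4 used only one number attached to $K$. The full homotopy type gives more, by the following published theorem.

**[S]** (H. Scheerer, *Homotopieäquivalente kompakte Liesche Gruppen*, Topology 7 (1968), 227–232.) Homotopy equivalent compact connected Lie groups have isomorphic Lie algebras.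

*Proof of Theorem 3.* By Step 3, $G$ and $N$ are homeomorphic. By Step 4 they are homotopy equivalent to compact connected groups $K_G$ and $K_N$, whose Lie algebras are compact real forms of $\mathfrak s_{\mathfrak g}$ and $\mathfrak s_{\mathfrak n}$. So $K_G$ and $K_N$ are homotopy equivalent, and by [S] their Lie algebras are isomorphic. Complexifying gives $\mathfrak s_{\mathfrak g}\cong\mathfrak s_{\mathfrak n}$. If $\mathfrak g$ is perfect, (4) is automatic. $\blacksquare$

*Proof of Theorem 4.* Since $\mathfrak n$ is semisimple, $L(x)\in\operatorname{Der}(\mathfrak n)=\operatorname{ad}(\mathfrak n)$, and $\operatorname{ad}(\mathfrak n)$ consists of maps of trace $0$ because $\mathfrak n$ is perfect. As $\mathfrak g$ is unimodular, both sides of (4) are $0$. Theorem 1 gives $\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak s_{\mathfrak n}=\dim\mathfrak n=\dim\mathfrak g$, so $\mathfrak g$ is semisimple; so far [S] was not used. Now $\mathfrak s_{\mathfrak g}=\mathfrak g$ and $\mathfrak s_{\mathfrak n}=\mathfrak n$, and Theorem 3 gives $\mathfrak g\cong\mathfrak n$. The converse is Example A. $\blacksquare$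

## 11. How small the radical of $\mathfrak n$ can be

The number $m(\mathfrak s)$ in Theorem 5 is well defined: for $\mathfrak s\ne0$ the adjoint module is nontrivial, so by complete reducibility it has a nontrivial simple summand. It is at least $2$, because a one-dimensional module of a perfect Lie algebra is trivial. For example, $m(\mathfrak{sl}_2)=2$, given by $\mathbb C^2$.

*Proof of Theorem 5, the inequality.* The plan is to transfer the dimension of the radical from $\mathfrak n$ to $\mathfrak g$, where perfectness forces it to be large. Write $\mathfrak g=\mathfrak s_{\mathfrak g}\ltimes\mathfrak r$ with $\mathfrak r=\operatorname{rad}\mathfrak g$, which is nonzero since $\mathfrak g$ is not semisimple. By Theorem 3, $\mathfrak s_{\mathfrak n}\cong\mathfrak s_{\mathfrak g}$. This is nonzero, for otherwise $\mathfrak g$ would be solvable and perfect, hence $0$. Comparing dimensions,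
$$\dim\operatorname{rad}\mathfrak n=d-\dim\mathfrak s_{\mathfrak n}=d-\dim\mathfrak s_{\mathfrak g}=\dim\mathfrak r .$$

The subspace $[\mathfrak r,\mathfrak r]$ is an ideal of $\mathfrak g$, and $M=\mathfrak r/[\mathfrak r,\mathfrak r]\ne0$ because $\mathfrak r$ is solvable and nonzero. The quotient $\mathfrak g/[\mathfrak r,\mathfrak r]=\mathfrak s_{\mathfrak g}\ltimes M$ is perfect, being a quotient of a perfect algebra. As $M$ is an abelian ideal, the derived algebra of $\mathfrak s_{\mathfrak g}\ltimes M$ is $\mathfrak s_{\mathfrak g}\ltimes(\mathfrak s_{\mathfrak g}M)$, so $\mathfrak s_{\mathfrak g}M=M\neq0$. Thus $M$ is a nontrivial module, and by complete reducibility it contains a nontrivial simple $\mathfrak s_{\mathfrak g}$-module. Therefore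
$$\dim\operatorname{rad}\mathfrak n=\dim\mathfrak r\ge\dim M\ge m(\mathfrak s_{\mathfrak g})=m(\mathfrak s_{\mathfrak n}).$$

*Sharpness.* Let $\mathfrak s\ne0$ be semisimple and let $\mathfrak r$ be a nontrivial simple $\mathfrak s$-module of dimension $m(\mathfrak s)$, with zero bracket. Put $\mathfrak g=\mathfrak s\ltimes\mathfrak r$. The subspace $\mathfrak s\mathfrak r$ is a nonzero submodule of $\mathfrak r$, so $\mathfrak s\mathfrak r=\mathfrak r$ and $\mathfrak g$ is perfect. It is not semisimple, since $\mathfrak r$ is a nonzero abelian ideal. Example D gives a PA-structure on $(\mathfrak g,\mathfrak n)$ with $\mathfrak n=\mathfrak s\oplus\mathbb C^{m(\mathfrak s)}$. Here $\mathfrak s_{\mathfrak n}=\mathfrak s$ and $\dim\operatorname{rad}\mathfrak n=m(\mathfrak s)$, so equality holds. $\blacksquare$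

In particular, there is no PA-structure with $\mathfrak g$ perfect non-semisimple and $\dim\operatorname{rad}(\mathfrak n)\le1$. This weaker bound needs only Theorem 1 and not [S]: the equality $\dim\operatorname{rad}\mathfrak n=\dim\operatorname{rad}\mathfrak g$ uses only equal Levi dimensions, and the argument inside $\mathfrak g$ gives $\dim\operatorname{rad}\mathfrak g\ge m(\mathfrak s_{\mathfrak g})\ge2$.
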